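# Cliques stacked over a box: nested solutions in products of paths and cliques

## 1. A binary-code order on boxes, and cliques stacked over it

Write $[k]=\{0,1,\dots,k-1\}$, and let $Q=[k_1]\times\cdots\times[k_d]$ be a box with $d\ge 1$. We order the points of $Q$ by reading each point as a set of binary digits.

**Definition (ranks, code, cube order).** For $x\in\mathbb Z_{\ge 0}^d$ let
$$R(x)=\{dx_l+l:\ 1\le l\le d\},\qquad \mathrm{code}(x)=\sum_{\rho\in R(x)}2^{\rho}. \tag{1}$$
The elements of $R(x)$ are the ranks of $x$. Put $x<y$ if $\mathrm{code}(x)<\mathrm{code}(y)$. Every box carries the induced order. A zero-dimensional box is a single point.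

A rank $dv+l$ with $1\le l\le d$ determines the pair $(v,l)$. If $v<v'$, then $dv+l\le dv+d\le dv'<dv'+l'$. So ranks compare exactly as pairs $(v,l)$ do lexicographically, value first and index second. From now on we write ranks as pairs. In particular $R(x)$ determines $x$, so the order is total.

For $Q=[3]\times[3]$ the ranks of $x$ are $2x_1+1$ and $2x_2+2$. The codes of $00,10,01,11,20,21,02,12,22$ are $6,12,18,24,36,48,66,72,96$, so this is the cube order. It fills a $1\times1$ square, then a $2\times 1$ rectangle, then a $2\times 2$ square, then $3\times 2$, then $3\times 3$.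

Now take integers $2\le m_1\le\cdots\le m_{d_2}$ and put $N=\prod_j m_j$. Identify the vectors $(t_1,\dots,t_{d_2})$ with $t_j\in[m_j]$ with the numbers $t\in\{0,\dots,N-1\}$ by mixed-radix notation, the digit $t_1\in[m_1]$ being the most significant. Let $w(t)=\sum_j t_j$ be the digit sum. If $d_2=0$ there is one vector, $t=0$, and $N=1$. Let $g_0<g_1<\cdots$ be the points of $Q$ in cube order. The construction on which everything turns is
$$A_M=\{(g_i,t):\ iN+t<M\},\qquad 0\le M\le |Q|\,N. \tag{2}$$
In words, over each point of $Q$ there is a stack of $N$ points. We fill the stack over $g_0$ completely, then the stack over $g_1$, and so on, each one in the order $t=0,1,2,\dots$. Clearly $A_0\subset A_1\subset A_2\subset\cdots$ and $|A_M|=M$.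

These sets are for the following purpose. Turn $Q$ into a product of paths and the stack into a product of complete graphs. Then each $A_M$ spans as many edges as any $M$ vertices of the product graph can.

## 2. Optimal sets, nested solutions, and the statements

All graphs are finite and simple. For $G=(V,E)$, $A\subseteq V$ and $m\ge0$ let
$$I_G(A)=\{\{u,v\}\in E: u,v\in A\},\qquad I_G(m)=\max_{|S|=m}|I_G(S)|.$$
We abbreviate $e(A)=|I_G(A)|$.

**Definition (optimal, nested solutions).** A set $A$ is optimal if $e(A)=I_G(|A|)$. The graph $G$ has nested solutions if there are optimal sets $A_1\subset A_2\subset\cdots\subset A_{|V|}$ with $|A_i|=i$.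

Equivalently, the vertices can be listed so that every initial segment of the list is optimal. This can fail. In the disjoint union of a triangle and a 4-cycle, the only optimal 3-set is the triangle (3 edges). The only optimal 4-set is the 4-cycle (4 edges), because the triangle plus a point spans 3 edges and the other 4-sets span at most 2. The two are disjoint.

**Definition (Cartesian product).** $G\square H$ has vertex set $V_G\times V_H$. Two vertices are adjacent if they agree in one coordinate and are adjacent in the other. $G^d$ is the product of $d$ copies of $G$, and $G^0$ is a single vertex.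

$P_k$ is the path on $[k]$ with consecutive numbers adjacent, and $K_m$ is the complete graph on $[m]$. The box $Q$ thus carries the graph $P_{k_1}\square\cdots\square P_{k_d}$, where two points are adjacent if they differ by $1$ in one coordinate and agree elsewhere. In $K_{m_1}\square\cdots\square K_{m_{d_2}}$ two vectors are adjacent if they differ in exactly one digit.

Bezrukov, Kuzmanovski and Lim ("Pull-Push Method: A new approach to Edge-Isoperimetric Problems", arXiv:2307.05289, 2023) conjecture that $P_{n_1}^{d_1}\square K_{n_2}^{d_2}$ has nested solutions for all $d_1,d_2\ge0$ and $n_1,n_2\ge2$. We prove this, in the following stronger form. For a vector $x$, let $\operatorname{supp}(x)$ denote the number of nonzero coordinates.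

**Theorem A.** Let $d_1,d_2\ge0$, $k_1,\dots,k_{d_1}\ge2$ and $2\le m_1\le\cdots\le m_{d_2}$. Then $P_{k_1}\square\cdots\square P_{k_{d_1}}\square K_{m_1}\square\cdots\square K_{m_{d_2}}$ has nested solutions. Explicitly, for every $M$ the set $A_M$ of (2), with $Q=\prod[k_i]$, is optimal. Its number of edges is the sum of $\operatorname{supp}(g_i)+w(t)$ over its elements $(g_i,t)$.

Taking all $k_i=n_1$ and all $m_j=n_2$ gives the conjecture, which is therefore true.

The passage from paths to paths times cliques works through one inequality about $I_G$.

**Theorem B.** Let $G$ be a finite graph with nested solutions, let $g_0,g_1,\dots$ be an order of its vertices all of whose initial segments are optimal, and let $I=I_G$. The following are equivalent.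

1. For all $|V_G|\ge a\ge b\ge0$, with $S=a+b$,
$$I(a)+I(b)+b\ \le\ I(\lceil S/2\rceil)+I(\lfloor S/2\rfloor)+\lfloor S/2\rfloor. \tag{3}$$
2. For every $K=K_{m_1}\square\cdots\square K_{m_d}$ ($d\ge0$, $2\le m_1\le\cdots\le m_d$) and every $M$, the set $A_M=\{(g_i,t): iN+t<M\}$ is optimal in $G\square K$.

We call (3) the balancing inequality. Its left side is the number of edges in $G\square K_2$ spanned by the first $a$ vertices in one copy of $G$ and the first $b$ in the other. It says that, for a given total, equal heights are best. For $G=P_3$, where $I(0),\dots,I(3)=0,0,1,2$, the pairs with $a-b\ge2$ give $1\le1$ for $(2,0)$, $2\le 2$ for $(3,0)$, and $3\le4$ for $(3,1)$; if $a-b\le1$ both sides are equal. For $G=K_3$, where $I=0,0,1,3$, the pair $(3,0)$ gives $3$ on the left and $I(2)+I(1)+1=2$ on the right, so (3) is a genuine condition.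

We quote one theorem without proof: Lindsey, "Assignment of numbers to vertices", Amer. Math. Monthly 71 (1964) 508–516.

**Lindsey's theorem.** For $2\le m_1\le\cdots\le m_d$, every initial segment of the lexicographic order on $K_{m_1}\square\cdots\square K_{m_d}$, with the $m_1$-digit most significant, is optimal.

In our numbering these initial segments are the sets $\{0,1,\dots,k-1\}$.

The plan is as follows. Sections 4 and 5 show that cube-order initial segments are optimal in boxes, Section 6 proves (3) for boxes, Section 7 proves Theorem B, and Section 8 combines them.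

## 3. The ladder and the prism by hand

In $P_3\square K_2$ (the ladder with three rungs) the order of (2) is $(0,0),(0,1),(1,0),(1,1),(2,0),(2,1)$. The numbers $\operatorname{supp}(g)+w(t)$ are $0,1,1,2,1,2$, so Theorem A predicts the maxima $0,1,2,4,5,7$. The ladder is bipartite, so three vertices span at most $2$ edges and four span at most $4$. It has $7$ edges and minimum degree $2$, so five vertices span at most $5$. The prediction is right.

In $P_2\square K_3$ (the prism) the increments are $0,1,2,1,2,3$, and the maxima should be $0,1,3,4,6,9$. Three vertices span at most $3$ edges. Four vertices split between the two triangles as $3+1$, with at most $3+1=4$ edges, or as $2+2$, with at most $1+1+2=4$. The graph is 3-regular with $9$ edges, so five vertices span exactly $6$.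

The prism also shows that the order of filling matters. If we fill the copies of $P_2$ first, the first three vertices are $(0,0),(1,0),(0,1)$ and span $2$ edges, while a triangle spans $3$. Cliques have to be filled before paths.

## 4. How to read the cube order

This section collects four facts and a lemma about runs. Let $d\ge1$.

**Fact 4.1.** If $x\ne y$, let $l$ be the index with $x_l\ne y_l$ for which the pair $(\max(x_l,y_l),l)$ is largest. Then $x<y$ if and only if $x_l<y_l$.

*Proof.* The comparison of two binary numbers is decided by the largest element of $R(x)\triangle R(y)$. Indices with $x_i=y_i$ contribute nothing to it. An index with $x_i\neq y_i$ contributes both $(x_i,i)$ and $(y_i,i)$. So the largest element is $(\max(x_l,y_l),l)$ with $l$ as chosen, and it belongs to the larger vector.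

**Fact 4.2.** If $x_i\le y_i$ for all $i$, then $x\le y$ in the order. Hence initial segments of $Q$ are down-sets (closed under lowering coordinates).

This is immediate from Fact 4.1.

**Fact 4.3.** If $x_i=y_i$, then deleting coordinate $i$ from both does not change their comparison. Hence a slice $\{x\in Q:x_i=c\}$, with the induced order, is a $(d-1)$-dimensional box with its cube order.

This holds by Fact 4.1, since relabeling the remaining indices $1,\dots,d-1$ in increasing order preserves the comparison of pairs.

**Definition (type).** For $y\ne0$ let $s=\max_i y_i$ and $m=\max\{i: y_i=s\}$. The pair $(s,m)$ is the type of $y$. It is the largest rank of $y$.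

**Fact 4.4.** Let $y\in Q$ have type $(s,m)$, and let $e_m$ be the $m$-th unit vector.

(i) If $se_m\le t\le y$ in the order, then $t$ has type $(s,m)$. In particular $t_m=s$.

(ii) $\{x\in Q: x<se_m\}=\{x: x_i\le w_i\text{ for all }i\}$, where $w_i=\min(k_i-1,s)$ for $i<m$ and $w_i=\min(k_i-1,s-1)$ for $i\ge m$. Moreover $w_m=s-1$.

*Proof.* Both $se_m$ and $y$ have top binary digit $(s,m)$, so every $t$ between them has it too. This gives (i). For (ii): if all ranks of $x$ are below $(s,m)$, then $x<se_m$ because the top digit is smaller. Conversely, let $x<se_m$. Then the top rank of $x$ is at most $(s,m)$. If it equaled $(s,m)$, we would have $x_m=s$, so $x\ge se_m$ coordinatewise and hence in the order, a contradiction. So $x<se_m$ if and only if $(x_i,i)<(s,m)$ for all $i$. This means $x_i\le s$ for $i<m$ and $x_i\le s-1$ for $i\ge m$. Finally $s=y_m\le k_m-1$ gives $w_m=s-1$.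

For $y=112$ in $[3]^3$ the type is $(2,3)$ and $w=221$. The points below $002$ are those with last coordinate at most $1$.

For a down-set $A$, count each edge at its coordinatewise larger endpoint. A point $x$ has exactly $\operatorname{supp}(x)$ lower neighbors, all of them in $A$. Hence
$$e(A)=\sum_{x\in A}\operatorname{supp}(x)\qquad\text{for down-sets }A. \tag{4}$$
In $[3]\times[3]$ the supports along the order are $0,1,1,2,1,2,1,2,2$, with partial sums $0,1,2,4,5,7,8,10,12$.

**Lemma 4.5.** Let $r\geq 1$ consecutive elements of a $d$-dimensional box ($d\ge1$) all have full support $d$, and let $k$ be the largest coordinate of the last one. Then $r\le k$.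

*Proof.* Induction on $d$. For $d=1$ the elements lie in $\{1,\dots,k\}$. Let $d\ge2$ and let the last element $y$ have type $(k,j)$. The point $ke_j\le y$ lies in the box and has support $1<d$, so it is not in the run. Since the run is consecutive and ends at $y$, every run element $t$ satisfies $ke_j<t\le y$, and $t_j=k$ by Fact 4.4(i). Delete coordinate $j$. By Fact 4.3 the run becomes a run of consecutive elements of a $(d-1)$-dimensional box, again with full support, whose last element has largest coordinate at most $k$. By induction $r\le k$. $\blacksquare$

## 5. Initial segments of the cube order are optimal in boxes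

**Proposition 5.1.** In $Q=P_{k_1}\square\cdots\square P_{k_d}$ ($d\ge1$, $k_i\ge2$) every initial segment of the cube order is optimal.

This is known (Bollobás–Leader for equal sides, Ahlswede–Bezrukov in general); here is a full proof. It is by induction on $d$.

### 5.1. Dimensions one and two

**The case $d=1$.** A nonempty set $A$ of vertices of a path spans at most $|A|-1$ edges, with equality for initial segments.

**The case $d=2$.** The purpose is to rewrite the problem as one about projections. For $|A|=M\ge1$ let $p_i\le k_i$ be the number of values taken by coordinate $i$ on $A$. A line containing $a\ge1$ points of $A$ carries at most $a-1$ edges. There are $p_2$ nonempty lines in direction 1 and $p_1$ in direction 2, so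
$$e(A)\le 2M-p_1-p_2,\qquad p_1p_2\ge M, \tag{5}$$
and the first inequality is an equality for down-sets. We must show that the initial segment $C$ of size $M$ has the smallest possible $p_1+p_2$. This is trivial for $M\leq 1$. Let $M\ge2$, let $y$ be the last element of $C$, $(s,m)$ its type, and $o$ the other index. By Facts 4.4 and 4.3,
$$C=\{x: x\le w\text{ coordinatewise}\}\cup\{x:x_m=s,\ x_o\le y_o\}.$$
Since $(y_o,o)<(s,m)$, we have $y_o\le w_o$. Hence $C$ has $p_m=s+1$ and $p_o=w_o+1$, and $M=sp_o+y_o+1>sp_o$. By the formula for $w_o$, $p_o$ equals $\min(k_o,s+1)$ or $\min(k_o,s)$. So either $p_o\in\{s,s+1\}$, or $p_o=k_o<s$.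

Suppose some set of size $M$ has more edges than $C$. By (5), and by equality for $C$, its projection sizes $q_i\le k_i$ satisfy $q_1q_2\ge M$ and $q_1+q_2\le p_1+p_2-1=s+p_o$.

If $p_o\in\{s,s+1\}$, then $s,p_o$ are the two integers with sum $s+p_o$ that are as equal as possible, so $q_1q_2\le sp_o<M$, a contradiction.

If $p_o=k_o<s$, then $q_o\le p_o\le(s+p_o)/2$. The function $q\mapsto q(s+p_o-q)$ is increasing up to $(s+p_o)/2$, so $q_1q_2\le q_o(s+p_o-q_o)\le p_os<M$, a contradiction.

### 5.2. Compression, and where it stops

Let $d\ge3$, and assume the proposition in dimension $d-1$. The first tool to try is compression. For $A\subseteq Q$ and $1\le i\le d$ let $\mathcal C_i(A)$ replace each slice $A\cap\{x_i=c\}$ by the initial segment of that slice having the same size.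

**Compression does not lose edges.** By Fact 4.3 each slice is a $(d-1)$-box with its cube order, so by induction the edges inside slices do not decrease. The edges between slices $c$ and $c+1$ join points that differ only in coordinate $i$. Their number was at most the smaller of the two sizes. It is exactly that afterward, because both slices are now initial segments of the same order.

The position of a point is the number of points of $Q$ before it. The sum of positions of $A$ strictly decreases under $\mathcal C_i$ unless $\mathcal C_i(A)=A$.

Among the sets of size $M$ maximizing $e$, let $A$ be one with the smallest sum of positions. Then $A$ is fixed by all $\mathcal C_i$, which means: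
$$\text{if } y\in A,\ x<y\text{ and }x_i=y_i\text{ for some }i,\text{ then }x\in A. \tag{6}$$
In particular $A$ is a down-set, since $y-e_i$ precedes $y$ and shares a coordinate with it.

Fixed sets need not be initial segments. In $[2]^3$ the order is $000,100,010,110,001,101,011,111$. The set $\{000,100,010,001\}$ satisfies (6): only $110$ is missing, and it shares no coordinate with the one later member, $001$. It spans $3$ edges, while a square spans $4$. The natural cure is a swap: remove the last element $y$ of $A$ and insert the first missing point $x^0$. Here it replaces $001$ by $110$, loses $1$ edge and gains $2$.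

The swap works whenever $\operatorname{supp}(x^0)\ge\operatorname{supp}(y)$, but this can fail. Take in $[3]^3$
$$A=\{x: x\le 112\text{ in the order}\}\setminus\{220,221\}.$$
The points up to $112$ are the $18$ points with $x_3\le1$, of which $220,221$ are the last two, followed by $002,102,012,112$. None of these last four shares a coordinate with $220$ or $221$, so (6) holds. By (4), the box $\{x_3\le1\}$ has $33$ edges, so $e(A)=33-3-2+(1+2+2+3)=36$. Swapping $112$ (support $3$) for $220$ (support $2$) gives $35$ edges, so the swap loses an edge. However, exchanging two points at once works: remove $112$ and $012$, losing $3+2$, and insert $220$ and then $221$, gaining $2+3$. The number of edges is unchanged, and the set has moved down in the order.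

The general proof follows this example. We show that the missing points are so restricted that a failed swap forces the same picture: a segment of missing points ending at the corner $w$. Then we exchange several points at once.

### 5.3. The missing points

Suppose $A$ is not an initial segment. Let $y=\max A$ and $U=\{x\in Q\setminus A:x<y\}\ne\emptyset$. Then $y\ne0$. Let $(s,m)$ be its type and $w$ as in Fact 4.4. By (6), every $x\in U$ satisfies $x_i\ne y_i$ for all $i$. Moreover, for $x\in U$,
$$\text{no }z\in Q\text{ with }x<z<y\text{ shares a coordinate with }x\text{ and a coordinate with }y. \tag{7}$$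
Indeed, if $z\in A$, then (6) for $x<z$ gives $x\in A$. If $z\notin A$, then (6) for $z<y$ gives $y\notin A$. Both are false.

Fix $x\in U$.

**Step 0: locating $x$ below the corner $w$.** We show $x\le w$ coordinatewise. If $x\ge se_m$, then $x_m=s=y_m$ by Fact 4.4(i), which is excluded. So $x<se_m$, and Fact 4.4(ii) applies.

**Step 1: comparing $x$ with $y$ off the index $m$.** We show $x_i>y_i$ for $i\ne m$. If $x_i<y_i$, let $z$ be $y$ with coordinate $i$ replaced by $x_i$. Then $z<y$. Since $z_m=s$, we have $z\ge se_m>x$. Also $z$ shares coordinate $i$ with $x$ and all other coordinates with $y$. This contradicts (7).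

**Step 2: a constraint from every coordinate where $x$ is below $w$.** We show: if $j\ne m$, $l\ne j$ and $x_l<w_l$, then $(x_j,j)>(w_l,l)$. Otherwise $(w_l,l)>(x_j,j)$. Let $z$ equal $x$ except that $z_j=y_j$ and $z_l=w_l$. By Step 1, $y_j<x_j$. The points $x$ and $z$ differ at $j$, with pair $(x_j,j)$, and at $l$, with pair $(w_l,l)$. The second pair is larger and $z_l>x_l$, so $z>x$ by Fact 4.1. Also $z\le w$, so $z<se_m\le y$. As $d\ge3$, $z$ shares some coordinate outside $\{j,l\}$ with $x$, and it shares coordinate $j$ with $y$. This contradicts (7).

**Step 3: $x$ is below $w$ in at most one coordinate.** Let $D(x)=\{l:x_l<w_l\}$. We show $|D(x)|\le1$. Suppose $l\ne l'$ lie in $D(x)$.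

If both differ from $m$, then Step 2 used twice gives
$$(x_{l'},l')>(w_l,l)>(x_l,l)>(w_{l'},l')>(x_{l'},l'),$$
a contradiction.

If $l'=m$, then Step 2 with $j=l$ and the index $m$ in the role of $l$ gives $(x_l,l)>(w_m,m)=(s-1,m)$, so $x_l\ge s-1$. Since $x_l<w_l\le s$, we get $x_l=s-1$ and $w_l=s$. By the formula for $w$, the latter forces $l<m$. But $(s-1,l)>(s-1,m)$ requires $l>m$, a contradiction.

### 5.4. The exchange

**Step 4: a single swap settles everything except one configuration.** Let $x^0=\min(Q\setminus A)$. It lies in $U$, since $U$ is nonempty. All lower neighbors of $x^0$ precede it, so they are in $A$, and they differ from $y$ because $x^0<y$. Since $A$ is a down-set with maximum $y$, $y$ has exactly $\operatorname{supp}(y)$ neighbors in $A$. If $\operatorname{supp}(x^0)\ge\operatorname{supp}(y)$, then $(A\setminus\{y\})\cup\{x^0\}$ has at least as many edges as $A$ and a smaller sum of positions, contradicting the choice of $A$.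

So $\operatorname{supp}(x^0)<\operatorname{supp}(y)$. By Step 1, $x^0_i>y_i\ge0$ for $i\ne m$, so $\operatorname{supp}(x^0)\ge d-1$. Hence
$$\operatorname{supp}(y)=d,\qquad x^0_m=0 .$$
If $s=1$, then $y_i<x^0_i\le w_i\le1$ gives $y_i=0$ for $i\ne m$, contradicting $\operatorname{supp}(y)=d$. So $s\ge2$, and $x^0_m=0<s-1=w_m$. By Step 3, $D(x^0)=\{m\}$, that is, $x^0=w-(s-1)e_m$. Put
$$x^c=x^0+ce_m,\qquad 0\le c\le s-1 .$$
These points are not in $A$, because $A$ is a down-set and $x^0\notin A$. They are $\le w$, hence $<se_m\le y$. So they lie in $U$.

**Step 5: there are no other missing points.** We claim $U=\{x^0,\dots,x^{s-1}\}$. Let $x\in U$ be of a different form. If $D(x)\subseteq\{m\}$, then $x$ agrees with $w$ off $m$ and $x_m\le s-1$, so $x$ is some $x^c$. Hence, by Step 3, $D(x)=\{l\}$ with $l\ne m$, and $x_m=w_m=s-1$. The points $x$ and $x^0$ differ exactly at $l$, where $x_l<w_l=x^0_l$ (pair $(w_l,l)$), and at $m$, where $x_m=s-1>0=x^0_m$ (pair $(s-1,m)$). Step 2 for the point $x^0$, with $j=l$ and the index $m\in D(x^0)$, gives $(x^0_l,l)=(w_l,l)>(w_m,m)=(s-1,m)$. So Fact 4.1 gives $x<x^0$, contradicting the minimality of $x^0$.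

**Step 6: exchanging several points.** The points $t$ with $se_m\le t\le y$ have $t_m=s=y_m$, so by (6) they all lie in $A$. They are the last elements of $A$. Let $r\ge1$ be the length of the maximal run of consecutive full-support elements of $Q$ ending at $y$. Since $se_m\leq y$ has support $1<d$, every run element is $>se_m$, and all of them have $m$-th coordinate $s$. Delete that coordinate. By Fact 4.3 we get consecutive full-support elements of a $(d-1)$-box. The last of them has coordinates $y_i<x^0_i\le w_i\le s$, that is, at most $s-1$. Lemma 4.5 gives $r\le s-1$. The element preceding the run is $\ge se_m$, so it lies in $A$. By maximality of the run, its support is at most $d-1$.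

Remove from $A$ its last $r+1$ elements: the run and the element before it. Taking the largest element off a down-set $r+1$ times, we lose exactly the sum of the supports, which is at most $rd+(d-1)$.

Then add $x^0,x^1,\dots,x^r$ in this order, which is possible since $r\le s-1$. For $i\ne m$ we have $x^c_i>y_i\ge1$, so $x^c-e_i$ is a point of $Q$. It is $\le w$, hence $<se_m\le y$. It is not in $U$, because $x^c_i=w_i$ makes $i$ an element of $D(x^c-e_i)$, while by Step 5 all points of $U$ have $D\subseteq\{m\}$. So it lies in $A$. It was not removed, since the removed points are $\ge se_m$. For $c\ge1$ the lower neighbor $x^{c-1}$ has just been added. Thus $x^0$ gains at least $d-1$ edges and each of $x^1,\dots,x^r$ at least $d$, in total at least $(d-1)+rd$.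

So $e$ does not decrease, while the sum of positions strictly decreases, because the added points are $<se_m$ and the removed ones are $\ge se_m$. This contradicts the choice of $A$. Hence $A$ is an initial segment, and Proposition 5.1 is proved. $\blacksquare$

## 6. Two copies of a box: the balancing inequality

**Proposition 6.1.** The balancing inequality (3) holds for $G=Q=P_{k_1}\square\cdots\square P_{k_d}$, $d\ge1$, $k_i\ge2$.

Since (3) is a statement about $Q\square K_2$, we run a compression argument there. The proof is by induction on $d$; write $I=I_Q$.

**The case $d=1$.** Here $I(a)=a-1$ for $a\ge1$ and $I(0)=0$. If $b\ge1$, the left side of (3) is $S-2+b$ and the right side is $S-2+\lfloor S/2\rfloor$, which is at least as large. If $b=0$ and $a\ge2$, the claim is $a-1\le a-2+\lfloor a/2\rfloor$, which is true. If $b=0$ and $a\le1$, the two sides are equal.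

**The case $d\ge2$: setting up.** For a pair $(A_0,A_1)$ of subsets of $Q$, viewed as the subset $A_0\times\{0\}\cup A_1\times\{1\}$ of $Q\times\{0,1\}$, let
$$\mathcal P(A_0,A_1)=e(A_0)+e(A_1)+|A_0\cap A_1|$$
be its number of edges in $Q\square K_2$. Give the point $(x,\epsilon)$ the position $2\,\mathrm{pos}(x)+\epsilon$, where $\mathrm{pos}$ is the position in $Q$. Fix $S=|A_0|+|A_1|$. We use two kinds of operations, both keeping $S$.

**Operation $\mathcal D_0$.** Replace $A_0,A_1$ by the initial segments of sizes $\max(|A_0|,|A_1|)$ and $\min(|A_0|,|A_1|)$. By Proposition 5.1 the terms $e$ do not decrease in total. The intersection had size at most the minimum and now has exactly that size. So $\mathcal P$ does not decrease. The sum of positions is $2\sum_{x\in A_0}\mathrm{pos}(x)+2\sum_{x\in A_1}\mathrm{pos}(x)+|A_1|$. It strictly decreases if one of the sets was not initial, or if both were initial and $|A_0|<|A_1|$. Otherwise the pair is fixed.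

**Operation $\mathcal D_i$, $1\le i\le d$.** For each $c$, let the slices of $A_0,A_1$ at $x_i=c$ have sizes $p_c,q_c$, and let $\sigma_c=p_c+q_c$. Replace them by the initial segments of that slice of sizes $\lceil\sigma_c/2\rceil$ and $\lfloor\sigma_c/2\rfloor$.

Let $I'$ be the function $I$ for the slice, a $(d-1)$-box. By Proposition 5.1 and (3) in dimension $d-1$, the number of edges with both ends at $x_i=c$ was at most
$$I'(p_c)+I'(q_c)+\min(p_c,q_c)\le I'(\lceil\sigma_c/2\rceil)+I'(\lfloor\sigma_c/2\rfloor)+\lfloor\sigma_c/2\rfloor,$$
which is the number afterward.

Between $x_i=c$ and $x_i=c+1$ there were at most $\min(p_c,p_{c+1})+\min(q_c,q_{c+1})\le\min(\sigma_c,\sigma_{c+1})$ edges. Afterward there are $\min(\lceil\sigma_c/2\rceil,\lceil\sigma_{c+1}/2\rceil)+\min(\lfloor\sigma_c/2\rfloor,\lfloor\sigma_{c+1}/2\rfloor)=\min(\sigma_c,\sigma_{c+1})$, because rounding up and rounding down are monotone. So $\mathcal P$ does not decrease.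

Within the slice of $Q\times\{0,1\}$, ordered by position, the points come as $(z_0,0),(z_0,1),(z_1,0),(z_1,1),\dots$ with $z_0<z_1<\cdots$ the points of the slice. By Fact 4.3 the new configuration consists of the first $\sigma_c$ of them. So the sum of positions strictly decreases unless the pair is fixed.

**A minimal maximizer.** Among the pairs of total size $S$ maximizing $\mathcal P$, take one with the smallest sum of positions. It is fixed by $\mathcal D_0$ and all $\mathcal D_i$. So $A_0\supseteq A_1$ are initial segments, and $W=A_0\setminus A_1$ consists of consecutive elements of $Q$. Moreover, each hyperplane $x_i=c$ contains at most one element of $W$, because there $p_c-q_c\in\{0,1\}$.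

**The difference $W$ has at most one element.** Suppose $|W|\ge2$. Let $v'=\max W$, let $v\in W$ be its predecessor, and let $u=\min W\le v$. Then $v_i\ne v'_i$ for all $i$. Let $(s,m)$ be the type of $v'$. If $v\ge se_m$, Fact 4.4(i) gives $v_m=s=v'_m$, which is impossible. So $v<se_m\le v'$. Since $v,v'$ are consecutive, $v'=se_m$, and $\operatorname{supp}(v')=1$. Now remove $(v',0)$ and add $(u,1)$. The removal loses one edge: $v'$ is the maximum of the down-set $A_0$ and has one lower neighbor, and $(v',1)$ is not present. The addition gains $\operatorname{supp}(u)+1\ge1$ edges: $u$ is the first element after $A_1$, so all its lower neighbors lie in $A_1$, and $(u,0)$ is still present since $u\ne v'$. So $\mathcal P$ does not decrease, while the sum of positions decreases because $2\,\mathrm{pos}(u)+1<2\,\mathrm{pos}(v')$. This is a contradiction.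

**Conclusion.** Hence $|W|\le1$, so $A_0,A_1$ are the initial segments of sizes $\lceil S/2\rceil,\lfloor S/2\rfloor$, and the maximum of $\mathcal P$ is the right side of (3). The left side of (3) is the value of $\mathcal P$ at the initial segments of sizes $a\ge b$. $\blacksquare$

## 7. From two copies to a product of cliques

We now prove Theorem B. Let $G$, $g_0,g_1,\dots$ and $I=I_G$ be as there.

### 7.1. One product with $K_2$ forces the inequality

**(2)$\Rightarrow$(1).** Take $K=K_2$, so $N=2$. For $a\ge b$ the set $\{g_i:i<a\}\times\{0\}\cup\{g_i:i<b\}\times\{1\}$ spans exactly $I(a)+I(b)+b$ edges. The set $A_{a+b}$ has slices of sizes $\lceil S/2\rceil$ and $\lfloor S/2\rfloor$ and spans exactly the right side of (3). As $A_{a+b}$ is optimal, (3) holds. Only $K=K_2$ was used here. So, once (1)$\Rightarrow$(2) is proved, the sets $A_M$ are optimal for all products $K$ of cliques if and only if they are optimal for $K=K_2$.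

### 7.2. Reduction to heights over the vertices of $K$

Assume (3). For $d=0$, $K$ is a single vertex and $A_M$ is an initial segment of $G$, which is optimal by hypothesis. Let $d\ge1$. For $0\le k\le N$ put $\varphi(k)=\sum_{t<k}w(t)$.

**The edge function of $K$.** Lowering a digit lowers $t$, so the neighbors of $t$ that are smaller than $t$ are exactly those obtained by lowering one digit, and there are $w(t)$ of them. Hence $\{0,\dots,k-1\}$ spans $\varphi(k)$ edges. By Lindsey's theorem, $I_K(k)=\varphi(k)$.

**Lemma 7.1 (superadditivity).** If $x,k\ge0$ and $x+k\le N$, then $\varphi(x+k)\ge\varphi(x)+\varphi(k)+\min(x,k)$.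

*Proof.* Work in $K_2\square K$. Its clique sizes $2\le m_1\le\cdots\le m_d$ are in the order Lindsey's theorem requires, with the $K_2$-digit most significant. The set $\{(0,t):t<x\}\cup\{(1,t):t<k\}$ has $x+k$ elements and spans $\varphi(x)+\varphi(k)+\min(x,k)$ edges. The first $x+k\le N$ elements lie in $\{0\}\times K$, span $\varphi(x+k)$ edges, and form an optimal set. $\blacksquare$

**The functional.** For $c:V_K\to\{0,\dots,|V_G|\}$ let
$$\mathcal E(c)=\sum_t I(c_t)+\sum_{tt'\in E(K)}\min(c_t,c_{t'}). \tag{8}$$
For $A\subseteq V_G\times V_K$ let $A_t=\{g:(g,t)\in A\}$ and $c_t=|A_t|$. Then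
$$|I_{G\square K}(A)|=\sum_t|I_G(A_t)|+\sum_{tt'\in E(K)}|A_t\cap A_{t'}|\ \le\ \mathcal E(c),$$
with equality if every $A_t$ is an initial segment of $g_0,g_1,\dots$. Write $M=qN+r$ with $0\le r<N$. The slices of $A_M$ are initial segments, of size $q+1$ for $t<r$ and $q$ for $t\ge r$. So it suffices to prove the following.

**Claim 7.2.** Among all $c$ with $\sum_tc_t=M$, $\mathcal E$ is maximized by $c_t=q+1$ for $t<r$, $c_t=q$ for $t\ge r$.

### 7.3. Sorting and flattening, and the profile where they stop

**Operation $L$ (sorting).** Replace $c$ by its nonincreasing rearrangement along $t=0,1,\dots,N-1$. The first sum in (8) does not change. For the second, decompose into levels: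
$$\sum_{tt'\in E(K)}\min(c_t,c_{t'})=\sum_{x\ge0}|I_K(\{t:c_t>x\})|\le\sum_{x\ge0}\varphi(|\{t:c_t>x\}|).$$
The right side depends only on the multiset of values, and equality holds for sorted $c$, whose level sets are initial segments. So $\mathcal E$ does not decrease. Also, for $c$ nonincreasing in $t$, the minimum over an edge is attained at its larger endpoint, and $t$ is the larger endpoint of $w(t)$ edges. Hence
$$\mathcal E(c)=\sum_t\bigl(I(c_t)+w(t)c_t\bigr)\qquad\text{for nonincreasing }c. \tag{9}$$

**Operation $\Phi_i$ (flattening in digit $i$).** Put $\mu=m_i$. A line in direction $i$ is a copy of $K_\mu$: digit $i$ varies and the others are fixed. On each such line, with values $c_0,\dots,c_{\mu-1}$ and sum $S$, replace $c_j$ by $\beta_j(S)=\lceil(S-j)/\mu\rceil$. The $\beta_j(S)$ have sum $S$, are nonincreasing in $j$, differ by at most $1$, and lie in $[0,|V_G|]$ because $0\le S\le\mu|V_G|$. We claim that $\mathcal E$ does not decrease. Every edge of $K$ either lies in a line of direction $i$, or joins points with the same $i$-th digit on two lines that differ in one other digit.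

*Within a line*, consider $f(c)=\sum_jI(c_j)+\sum_{j<j'}\min(c_j,c_{j'})$, a symmetric function. If the maximum $a$ and the minimum $b$ on the line satisfy $a-b\ge2$, replace this pair by $a'=\lceil\frac{a+b}2\rceil$ and $b'=\lfloor\frac{a+b}2\rfloor$. By (3), $I(a)+I(b)+\min(a,b)$ does not decrease. For every other value $z$ on the line, $\min(a,z)+\min(b,z)\le\min(a',z)+\min(b',z)$, because $\min(\cdot,z)$ is concave and $a\ge a'\ge b'\ge b$ with $a'+b'=a+b$. So $f$ does not decrease, while $\sum c_j^2$ strictly decreases. Iterating, the process stops with all values within $1$ of each other, which is a permutation of $(\beta_j(S))_j$. By symmetry $f(c)\le f(\beta)$.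

*Between two such parallel lines*, with sums $S,S'$, the contribution before was $\sum_j\min(c_j,c'_j)\le\min(S,S')$. Afterward it is $\sum_j\min(\beta_j(S),\beta_j(S'))=\min(S,S')$, since $\beta_j(S)$ is nondecreasing in $S$.

One might hope that sorting and flattening already produce the profile of Claim 7.2. They do not. Take $K=K_2\square K_2$ and $c=(c_0,c_1,c_2,c_3)=(2,1,1,0)$. It is sorted. The lines are $\{0,1\},\{2,3\},\{0,2\},\{1,3\}$, with values $(2,1),(1,0),(2,1),(1,0)$, all flat. So $L,\Phi_1,\Phi_2$ all fix $c$. But if $G$ has an edge, then $I(0),I(1),I(2)=0,0,1$, and (9) with $w=0,1,1,2$ gives $\mathcal E(2,1,1,0)=1+1+1+0=3$, while $\mathcal E(1,1,1,1)=0+1+1+2=4$. The imbalance lies between the vertices $0$ and $3$, which no line of $K$ contains together. The remedy is an exchange between the top level and the bottom level of $c$. Moving one unit from $0$ to $3$ changes the $I$-part by $2I(1)-I(2)-I(0)=-1$ and the $w$-part by $w(3)-w(0)=2$. In general the loss in the $I$-part is controlled by (3) and the gain in the $w$-part by Lemma 7.1.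

### 7.4. The exchange between the extreme levels

**Step 1: a minimal maximizer has at most three values.** Among all maximizers of $\mathcal E$ with $\sum c_t=M$, take one with minimal $\sum c_t^2$ and, among those, with minimal $\sum tc_t$. Operation $L$ preserves $\sum c_t^2$ and strictly decreases $\sum tc_t$ unless $c$ is sorted. Operation $\Phi_i$ strictly decreases $\sum c_t^2$ unless every line in direction $i$ is already a permutation of its flat version. In that case it sorts each line, along which $t$ increases, and so strictly decreases $\sum tc_t$ unless it fixes $c$. Hence $c$ is fixed by $L$ and all $\Phi_i$: it is nonincreasing in $t$, and on each line its values differ by at most $1$.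

Let $B=c_0$ and $N'=N/m_1$. The vertices $0$ and $(m_1-1)N'$ lie on a common line in the most significant digit, so $c_{(m_1-1)N'}\ge B-1$. By monotonicity, $c_t\ge B-1$ for $t\le(m_1-1)N'$. Every remaining $t$ has the form $(m_1-1)N'+t'$ with $0\le t'<N'\le(m_1-1)N'$. It lies on a common line with $t'$, so $c_t\ge c_{t'}-1\ge B-2$. So all values lie in $\{B,B-1,B-2\}$.

**Step 2: the exchange.** We show that $B-2$ does not occur. Suppose it does. Let $\tau\ge1$ be the number of $t$ with $c_t=B$; these are the $t<\tau$. Let $\sigma$ be the first $t$ with $c_t=B-2$, so $\tau\le\sigma<N$. Put $k=\min(\tau,N-\sigma)\ge1$. Let $c^*$ arise from $c$ by lowering $B$ to $B-1$ for $\tau-k\le t<\tau$ and raising $B-2$ to $B-1$ for $\sigma\le t<\sigma+k$. Then $c^*$ has the value $B$ for $t<\tau-k$, $B-1$ for $\tau-k\le t<\sigma+k$, and $B-2$ afterward. It is nonincreasing, and (9) gives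
$$\mathcal E(c^*)-\mathcal E(c)=k\bigl(2I(B-1)-I(B)-I(B-2)\bigr)+\Bigl(\sum_{t=\sigma}^{\sigma+k-1}w(t)-\sum_{t=\tau-k}^{\tau-1}w(t)\Bigr). \tag{10}$$

**Step 3: the first term of (10) is at least $-k$.** By (3) with $(a,b)=(B,B-2)$, $I(B)+I(B-2)+(B-2)\le2I(B-1)+(B-1)$.

**Step 4: the second term of (10) is at least $k$.** There are two cases.

If $k=\tau$, the term equals $\varphi(\sigma+k)-\varphi(\sigma)-\varphi(k)$. Since $\sigma+k\le N$ and $\sigma\ge\tau=k$, Lemma 7.1 bounds it below by $\min(\sigma,k)=k$.

If $k=N-\sigma$, we reverse the order. Put $W_0=\sum_i(m_i-1)$. Replacing each digit $t_i$ by $m_i-1-t_i$ turns $t$ into $N-1-t$, so $w(N-1-t)=W_0-w(t)$. As $t$ runs over $\sigma,\dots,N-1$, $N-1-t$ runs over $0,\dots,k-1$, so the first sum is $W_0k-\varphi(k)$. As $t$ runs over $\tau-k,\dots,\tau-1$, $N-1-t$ runs over $N-\tau,\dots,N-\tau+k-1$. So the second sum is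
$$W_0k-\bigl(\varphi(N-\tau+k)-\varphi(N-\tau)\bigr)\le W_0k-\varphi(k)-\min(N-\tau,k)=W_0k-\varphi(k)-k,$$
by Lemma 7.1, which applies because $k\le\tau$ gives $N-\tau+k\le N$; the last equality holds because $N-\tau\ge N-\sigma=k$. The difference of the two sums is at least $k$.

**Step 5: conclusion.** So $\mathcal E(c^*)\ge\mathcal E(c)$, with the same sum $M$. But $\sum(c^*_t)^2<\sum c_t^2$, because $2(B-1)^2<B^2+(B-2)^2$. This contradicts the choice of $c$. Hence $c$ is nonincreasing with values in $\{B,B-1\}$. If it takes the value $B$ exactly $\tau$ times, $1\le\tau\le N$, then $M=(B-1)N+\tau$. For $\tau<N$ this means $q=B-1$, $r=\tau$, and for $\tau=N$ it means $q=B$, $r=0$. In both cases $c_t=q+1$ for $t<r$ and $c_t=q$ for $t\ge r$. This proves Claim 7.2 and Theorem B. $\blacksquare$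

## 8. Products of paths and cliques: proof of Theorem A

**Optimality.** If $d_1\ge1$, take $G=Q=P_{k_1}\square\cdots\square P_{k_{d_1}}$. By Proposition 5.1 all initial segments of the cube order $g_0<g_1<\cdots$ are optimal, and by Proposition 6.1 the balancing inequality (3) holds. If $d_1=0$, $G$ is a single vertex, $I(0)=I(1)=0$, and (3) involves only $(a,b)=(0,0),(1,0),(1,1)$, where it reads $0\le0$, $0\le0$, $1\le1$. In both cases Theorem B, (1)$\Rightarrow$(2), shows that every set $A_M$ of (2) is optimal in $G\square K$ with $K=K_{m_1}\square\cdots\square K_{m_{d_2}}$. These sets form a chain with $|A_M|=M$, so the product has nested solutions.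

**The number of edges.** Each slice of $A_M$ over a fixed $t$ is an initial segment of $Q$, hence a down-set, and the slices decrease as $t$ increases. So if $(g,t)\in A_M$, then lowering a coordinate of $g$ stays in the slice over $t$, and lowering a digit of $t$ moves to a slice that contains the slice over $t$. Thus $A_M$ contains all the $\operatorname{supp}(g)+w(t)$ neighbors of $(g,t)$ obtained by lowering one coordinate of $g$ by $1$ or lowering one digit of $t$. Counting each edge of $A_M$ at its larger endpoint gives
$$|I(A_M)|=\sum_{(g,t)\in A_M}\bigl(\operatorname{supp}(g)+w(t)\bigr). \qquad\blacksquare$$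

With $k_1=\cdots=k_{d_1}=n_1$ and $m_1=\cdots=m_{d_2}=n_2$ this says that $P_{n_1}^{d_1}\square K_{n_2}^{d_2}$ has nested solutions for all $d_1,d_2\ge0$ and $n_1,n_2\ge2$. An optimal order fills the copies of $K_{n_2}^{d_2}$ one after another, each lexicographically, over the vertices of $P_{n_1}^{d_1}$ taken in cube order.
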